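# Operators of Szlenk index at most $\omega^\alpha$, and factorization through spaces of Szlenk index at most $\omega^\alpha$

## 1. The guess $\mathscr{S}\!z_\alpha=\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ and three tests of it

The Szlenk index measures, by an ordinal, how hard it is to peel a weak$^*$-compact set away by removing pieces of small diameter. It can be used in two ways to say that an operator is "of size at most $\omega^\alpha$". One can ask that the operator itself has Szlenk index at most $\omega^\alpha$. Or one can ask that it is a norm limit of operators that pass through *spaces* of Szlenk index at most $\omega^\alpha$. The second condition implies the first. The answer one would first guess is that they are the same, apart perhaps from the degenerate case $\alpha=0$. Let us set up the words precisely and test this guess.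

All Banach spaces are over the same scalar field (real or complex), operators are bounded and linear, and we work in ZFC.

**Szlenk derivation.** Let $E$ be a Banach space. For weak$^*$-compact $K\subseteq E^*$ and $\varepsilon>0$ let
$$s_\varepsilon(K)=\{x^*\in K:\ \operatorname{diam}(U\cap K)>\varepsilon\text{ for every weak}^*\text{-open }U\ni x^*\},$$
and iterate: $s^0_\varepsilon(K)=K$, $s_\varepsilon^{\xi+1}(K)=s_\varepsilon(s_\varepsilon^\xi(K))$, and $s_\varepsilon^\lambda(K)=\bigcap_{\xi<\lambda}s_\varepsilon^\xi(K)$ for limit $\lambda$.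

**Szlenk index.** For an operator $T\colon X\to Y$ the set $T^*B_{Y^*}\subseteq X^*$ is weak$^*$-compact. Let $Sz(T,\varepsilon)$ be the least $\xi$ with $s_\varepsilon^\xi(T^*B_{Y^*})=\emptyset$, if there is one, and $Sz(T)=\sup_{\varepsilon>0}Sz(T,\varepsilon)$ if all of these exist; otherwise $Sz(T)$ is undefined. For a Banach space $E$, $Sz(E)$ and $Sz(E,\varepsilon)$ are the values for the identity operator of $E$.

**The classes.** $\mathscr{S}\!z_\alpha$ is the class of operators $T$ whose Szlenk index is an ordinal with $Sz(T)\le\omega^\alpha$; $\mathrm{Szl}_\alpha$ is the class of Banach spaces $E$ whose Szlenk index is an ordinal with $Sz(E)\le\omega^\alpha$. $\mathrm{Op}(\mathrm{Szl}_\alpha)$ is the class of operators $T=BA$ with $A\colon X\to Z$, $B\colon Z\to Y$ and $Z\in\mathrm{Szl}_\alpha$, and $\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ is its closure, taken in the operator norm in each $\mathscr{B}(X,Y)$.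

We use three facts without proof. First, $\mathscr{S}\!z_\alpha$ is a closed operator ideal. Second, for $\alpha=0$, $\mathscr{S}\!z_0$ is the ideal $\mathscr{K}$ of compact operators, $\mathrm{Op}(\mathrm{Szl}_0)$ is the ideal $\mathscr{F}$ of finite-rank operators, and $\overline{\mathscr F}\subsetneq\mathscr K$. Third, $\mathscr{S}\!z_\alpha=\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ whenever $\alpha$ has uncountable cofinality. The question, from Philip A.H. Brooker, "Asplund operators and the Szlenk index", arXiv:1003.5710 (2010), is what happens for the remaining $\alpha$: those with $0<\operatorname{cf}(\alpha)\le\omega$, where successors count as having cofinality $1$.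

One inclusion is free. If $Z\in\mathrm{Szl}_\alpha$ then $\mathrm{id}_Z\in\mathscr{S}\!z_\alpha$, so $BA=B\,\mathrm{id}_Z A\in\mathscr{S}\!z_\alpha$ by the ideal property, and by closedness $\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}\subseteq\mathscr{S}\!z_\alpha$.

**A computation: $Sz(c_0)=\omega$.** Here $c_0^*=\ell_1$. Let $r>0$. We claim that $s_\varepsilon(rB_{\ell_1})$ equals $(r-\frac\varepsilon2)B_{\ell_1}$ if $r>\frac\varepsilon2$, and is empty if $r\le\frac\varepsilon2$. Let $\|x\|\le r$ and $d=r-\|x\|$. If $2d<\varepsilon$, take $\delta>0$ with $2d+6\delta\le\varepsilon$ and $n$ such that the part of $x$ beyond the $n$-th coordinate has norm at most $\delta$. If $y\in rB_{\ell_1}$ satisfies $|y_i-x_i|<\delta/n$ for $i\le n$, then the first $n$ coordinates of $y$ have norm at least $\|x\|-2\delta$, so its tail has norm at most $d+2\delta$. Two such $y$ differ by at most $2\delta+2(d+2\delta)\le\varepsilon$, so $x\notin s_\varepsilon(rB_{\ell_1})$. If $2d>\varepsilon$, the points $x\pm de_n$ have distance $2d>\varepsilon$ and tend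 weak$^*$ to $x$, so $x\in s_\varepsilon(rB_{\ell_1})$. If $2d=\varepsilon$ and $x\ne0$, apply the same to $(1-t)x$ with small $t>0$: points near $x$ with distance $2d+2t\|x\|>\varepsilon$ appear in every neighborhood of $x$. If $2d=\varepsilon$ and $x=0$, then $r=\frac\varepsilon2$ and $rB_{\ell_1}$ has diameter $\varepsilon$, so $x\notin s_\varepsilon(rB_{\ell_1})$. This proves the claim. Iterating, $s_\varepsilon^k(B_{\ell_1})=(1-\frac{k\varepsilon}2)B_{\ell_1}$ when $k\varepsilon<2$, and $s^k_\varepsilon(B_{\ell_1})=\emptyset$ when $k\varepsilon\ge2$. So $Sz(c_0,\varepsilon)$ is the least integer $k\ge 2/\varepsilon$, and $Sz(c_0)=\omega$. Thus $c_0\in\mathrm{Szl}_1$.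

**First test: $\alpha=0$.** The guess fails. But $\mathrm{Szl}_0$ is very thin: if $s_\varepsilon(B_{Z^*})=\emptyset$ for all $\varepsilon$, then by weak$^*$-compactness $B_{Z^*}$ is covered by finitely many sets of diameter at most $\varepsilon$, for each $\varepsilon$, so $Z$ is finite-dimensional. One may hope that this is an accident.

**Second test: diagonal operators.** Let $\alpha\ge1$, $Z_j\in\mathrm{Szl}_\alpha$ and let $D$ act on $(\bigoplus_jZ_j)_{c_0}$ by $D(z_j)_j=(\frac1jz_j)_j$. Keeping only the first $n$ components gives an operator that factors through $Z_1\oplus\dots\oplus Z_n$, at distance at most $\frac1{n+1}$ from $D$. Finite sums of spaces in $\mathrm{Szl}_\alpha$ are in $\mathrm{Szl}_\alpha$ (Section 2), so $D\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$. The guess passes.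

**Third test: shrinking the codomain.** Let $T\colon X\to Y$ and let $J\colon Y\to W$ be an isometric embedding. By Hahn–Banach $J^*B_{W^*}=B_{Y^*}$, so $(JT)^*B_{W^*}=T^*B_{Y^*}$ and
$$Sz(JT)=Sz(T).\tag{1}$$
The Szlenk index does not see the codomain. If the guess is right for $\alpha$, then $JT\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ must imply $T\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$. This is suspicious: the approximants of $JT$ may use all of $W$, and their ranges may leave $Y$, as truncations do. We shall build an operator for which this prediction is wrong.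

**Theorem 1.1.** Let $0<\operatorname{cf}(\alpha)\le\omega$. There are a set $E$, a Banach space $Y$ and $T\in\mathscr{S}\!z_\alpha$, $T\colon\ell_1(E)\to Y$, with $\|T\|=1$, such that $\|T-S\|\ge1$ for every operator $S=BA$ factoring through a Banach space $Z$ for which there is some $\sigma\in(0,1)$ such that $Sz(Z,\sigma)$ exists and $Sz(Z,\sigma)<\omega^\alpha$. In particular $\operatorname{dist}(T,\mathrm{Op}(\mathrm{Szl}_\alpha))=1=\|T\|$.

**Corollary 1.2.** For every $\alpha$ with $0<\operatorname{cf}(\alpha)\le\omega$ we have $\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}\subsetneq\mathscr{S}\!z_\alpha$. Hence, for an ordinal $\alpha$, $\mathscr{S}\!z_\alpha=\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ if and only if $\operatorname{cf}(\alpha)>\omega$.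

Let us see at once why the "in particular" and the corollary follow. We have $\alpha\ge1$, so $\omega^\alpha$ is a limit ordinal. Let $Z\in\mathrm{Szl}_\alpha$. A decreasing intersection of nonempty weak$^*$-compact sets is nonempty, so the first empty derived set does not occur at a limit step: $Sz(Z,\frac12)$ is a successor ordinal. It is at most $\omega^\alpha$, hence less than $\omega^\alpha$. So the theorem applies with $\sigma=\frac12$ to every $S\in\mathrm{Op}(\mathrm{Szl}_\alpha)$, and the distance is at least $1$; as $0\in\mathrm{Op}(\mathrm{Szl}_\alpha)$, it is at most $\|T\|=1$. The corollary follows from this, the free inclusion, and the facts about $\alpha=0$ and about uncountable cofinality.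

## 2. Rules for computing with derivations

These rules are used throughout. $K,L$ are weak$^*$-compact subsets of a dual space.

**Rule 2.1 (closedness, monotonicity).** $s_\varepsilon(K)$ is weak$^*$-closed, because a neighborhood showing that a point is not in $s_\varepsilon(K)$ shows the same for all points of $K$ in it. If $K\subseteq L$, then $s_\varepsilon^\xi(K)\subseteq s_\varepsilon^\xi(L)$ for all $\xi$, by induction. Smaller $\varepsilon$ gives larger derived sets.

**Rule 2.2 (nets).** If $x\in s_\varepsilon(K)$, every weak$^*$-neighborhood of $x$ contains two points of $K$ at distance $>\varepsilon$, hence a point of $K$ at distance $>\varepsilon/2$ from $x$. So there is a net in $K$ that tends weak$^*$ to $x$ and stays at distance $>\varepsilon/2$ from $x$. Conversely, if $x\in K$ and every neighborhood of $x$ contains a point of $K$ at distance $>\varepsilon$ from $x$, then $x\in s_\varepsilon(K)$. Note the loss of a factor $2$ in the first direction.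

**Rule 2.3 (locality).** If $U$ is weak$^*$-open and $U\cap K\subseteq L$, then $s_\varepsilon^\xi(K)\cap U\subseteq s_\varepsilon^\xi(L)$ for all $\xi$. Induct on $\xi$; $\xi=0$ and limits are clear. If $x\in s_\varepsilon^{\xi+1}(K)\cap U$ and $V\ni x$ is weak$^*$-open, then $V\cap U\cap s_\varepsilon^\xi(K)$ has diameter $>\varepsilon$ and lies in $V\cap s_\varepsilon^\xi(L)$ by the induction hypothesis; also $x\in s_\varepsilon^\xi(L)$. So $x\in s_\varepsilon^{\xi+1}(L)$.

**Rule 2.4 (finite sums).** $\mathrm{Szl}_\alpha$ is stable under finite direct sums: the identity of $Z_1\oplus\dots\oplus Z_n$ is a sum of $n$ operators, the $k$-th of which factors through $\mathrm{id}_{Z_k}\in\mathscr{S}\!z_\alpha$, and $\mathscr{S}\!z_\alpha$ is an ideal.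

## 3. Height functions and the Szlenk index of $C(K)$

We need a supply of spaces in $\mathrm{Szl}_\alpha$ whose index can be read off from combinatorial data. They will be $C(K)$ spaces.

**Height function.** Let $K$ be a totally disconnected compact Hausdorff space, possibly empty. A height function on $K$ is a map $\operatorname{ht}\colon K\to\mathrm{Ord}$ such that each $f\in K$ has an open neighborhood $V$ with $\operatorname{ht}(g)<\operatorname{ht}(f)$ for all $g\in V\setminus\{f\}$.

For example, on the one-point compactification $\alpha E=E\cup\{\infty\}$ of a discrete set $E$, put $\operatorname{ht}=0$ on $E$ and $\operatorname{ht}(\infty)=1$. In general finitely many of the neighborhoods $V$ cover $K$, so $\operatorname{ht}$ has a maximum if $K\neq\emptyset$. Height functions restrict to closed subsets.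

**Every positive Radon measure $\mu$ on such a $K$ is purely atomic.** Let $\mu_c=\mu-\sum_f\mu(\{f\})\delta_f$, and suppose $\mu_c\ne0$. Take a point $f$ of minimal height in $\operatorname{supp}\mu_c$ and a $V$ as in the definition; then $V\cap\operatorname{supp}\mu_c=\{f\}$. The open set $V\setminus\{f\}$ is $\mu_c$-null, so $\mu_c(\{f\})=\mu_c(V)>0$, which contradicts that $\mu_c$ has no atoms.

Let $\mathcal P(K)\subseteq C(K)^*$ be the weak$^*$-compact set of positive measures of mass at most $1$. For closed $K^*\subseteq K$, restriction $C(K)\to C(K^*)$ is a quotient map, so $\mathcal P(K^*)$ is identified, isometrically and weak$^*$-homeomorphically, with the measures in $\mathcal P(K)$ carried by $K^*$; the derived sets do not depend on this identification.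

**Lemma 3.1.** If $K$ has a height function with values in $\omega^\delta N$ (that is, $<\omega^\delta N$), $N<\omega$, then $Sz(C(K))\le\omega^{\delta+1}$. Consequently, if $\alpha\ge1$ and $K$ has a height function with values $<\omega^\alpha$, then $Sz(C(K))\le\omega^\alpha$.

*Proof.* We prove two statements together, by induction on $\delta$:

- $(H_\delta)$: if $K$ has a height function into $\omega^\delta$, then $s_\varepsilon^{\omega^\delta}(\mathcal P(K))=\emptyset$ for all $\varepsilon>0$;
- $(H'_\delta)$: if $K$ has a height function into $\omega^\delta N$, $N<\omega$, then for every $\varepsilon>0$ there is $k<\omega$ with $s_\varepsilon^{\omega^\delta k}(\mathcal P(K))=\emptyset$.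

If $K=\emptyset$, then $\mathcal P(K)=\{0\}$ and $s_\varepsilon(\{0\})=\emptyset$, so both hold. Let $K\ne\emptyset$; then $N\ge1$.

**Step 1: the base $(H_0)$.** Here $\operatorname{ht}\equiv0$, so every point is isolated and $K$ is finite. Then $\mathcal P(K)$ is a compact set in a finite-dimensional space, its norm and weak$^*$ topologies agree, and $s_\varepsilon(\mathcal P(K))=\emptyset$.

**Step 2: $(H'_{\delta'})$ for all $\delta'<\delta$ gives $(H_\delta)$, for $\delta>0$.** Since $\max\operatorname{ht}<\omega^\delta$, Cantor normal form gives $\operatorname{ht}<\omega^{\delta'}N'$ for some $\delta'<\delta$ and $N'<\omega$. By $(H'_{\delta'})$, $s_\varepsilon^{\omega^{\delta'}k}(\mathcal P(K))=\emptyset$ for some $k<\omega$, and $\omega^{\delta'}k<\omega^\delta$.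

**Step 3: $(H_\delta)$ gives $(H'_\delta)$; a quantity that must grow.** Write $\operatorname{ht}(f)=\omega^\delta q(f)+\theta(f)$ with $\theta(f)<\omega^\delta$ and $q(f)<N$. Near $f$ we have $\operatorname{ht}(g)\le\operatorname{ht}(f)$, hence $q(g)\le q(f)$; so the sets $K_m=\{f:q(f)\ge m\}$ are closed. Put $\mathcal P=\mathcal P(K)$, $c=\varepsilon/16$ and
$$G(\mu)=\int(q+1)\,d\mu\in[0,N]\qquad(\mu\in\mathcal P).$$
We claim that
$$s_\varepsilon^{\omega^\delta r}(\mathcal P)\subseteq\{\mu\in\mathcal P:G(\mu)\ge rc\}\qquad(r<\omega).\tag{2}$$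
This gives $(H'_\delta)$ with any $k>N/c$. The case $r=0$ is trivial. Assume (2) for $r$, put $S=s_\varepsilon^{\omega^\delta r}(\mathcal P)$ and let $\mu\in S$ with $G(\mu)<(r+1)c$. Since $s_\varepsilon^{\omega^\delta}(S)=s_\varepsilon^{\omega^\delta(r+1)}(\mathcal P)$, we must show $\mu\notin s_\varepsilon^{\omega^\delta}(S)$.

**Step 4: a neighborhood of $\mu$ on which almost all mass sits on a smaller set.** Choose $\eta>0$ with $(4N+4)\eta\le(r+1)c-G(\mu)$; a finite $F\subseteq K$ with $\mu(K\setminus F)<\eta$, by pure atomicity; and pairwise disjoint clopen $V_f\ni f$ ($f\in F$) with $\operatorname{ht}<\operatorname{ht}(f)$ on $V_f\setminus\{f\}$. Let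
$$\overline U=\Big\{\mu'\in\mathcal P:\ |\mu'(V_f)-\mu(V_f)|\le\tfrac{\eta}{N(|F|+1)}\ (f\in F),\ \ \mu'(K)\le\mu(K)+\eta\Big\}.$$
As the $V_f$ are clopen, this is a weak$^*$-closed neighborhood of $\mu$ in $\mathcal P$. Let $\mu'\in S\cap\overline U$ and
$$b=\mu'\Big(K\setminus\bigcup_fV_f\Big),\qquad a=\sum_f\mu'\{g\in V_f:q(g)<q(f)\}.$$
First,
$$b=\mu'(K)-\sum_f\mu'(V_f)\le\mu(K)+\eta-\sum_f\mu(V_f)+\eta\le\mu(K\setminus F)+2\eta\le3\eta.$$
Next, on $V_f$ we have $q\le q(f)$, and $q$ drops by at least $1$ on the set counted in $a$; off $\bigcup_f V_f$ we have $q+1\le N$. So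
$$G(\mu')\le\sum_f(q(f)+1)\mu'(V_f)-a+Nb\le\sum_f(q(f)+1)\mu(V_f)+\eta-a+3N\eta.$$
Since
$$\sum_f(q(f)+1)\mu(V_f)\le\sum_f(q(f)+1)\mu(\{f\})+N\mu(K\setminus F)\le G(\mu)+N\eta,$$
we get $G(\mu')\le G(\mu)-a+(4N+1)\eta$. By (2) for $r$, $G(\mu')\ge rc$. Therefore
$$a+b\le G(\mu)-rc+(4N+4)\eta\le c.$$
The set $K^*=\bigcup_f(V_f\cap K_{q(f)})$ is closed, and $\mu'(K\setminus K^*)=a+b$. Splitting $\mu'$ over $K^*$ and its complement, every $\mu'\in S\cap\overline U$ has the form
$$\mu'=\nu'+\rho',\qquad\nu'\in\mathcal P(K^*),\quad\rho'\ge0,\quad\|\rho'\|\le c.$$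
On $V_f\cap K_{q(f)}$ we have $q=q(f)$, a constant, so there a drop of $\operatorname{ht}$ is a drop of $\theta$: $\theta$ is a height function $K^*\to\omega^\delta$. By $(H_\delta)$, $s_{\varepsilon/4}^{\omega^\delta}(\mathcal P(K^*))=\emptyset$.

**Step 5: the derivations of $S\cap\overline U$ follow those of $\mathcal P(K^*)$.** We claim that every $\mu'\in s_\varepsilon^\xi(S\cap\overline U)$ has the form $\nu+\rho$ with $\nu\in s_{\varepsilon/4}^\xi(\mathcal P(K^*))$, $\rho\ge0$, $\|\rho\|\le c$. For $\xi=0$ this is Step 4. For a limit $\xi$ choose such decompositions $\mu'=\nu_\zeta+\rho_\zeta$ for all $\zeta<\xi$ and take a weak$^*$ cluster point $(\nu,\rho)$ as $\zeta\to\xi$; the sets $s_{\varepsilon/4}^\zeta(\mathcal P(K^*))$ are closed and decreasing, so $\nu$ lies in all of them. For $\xi+1$, Rule 2.2 gives a net $\mu_i\to\mu'$ in $s_\varepsilon^\xi(S\cap\overline U)$ with $\|\mu_i-\mu'\|>\varepsilon/2$. Write $\mu_i=\nu_i+\rho_i$ and pass to a subnet with $\nu_i\to\nu$, $\rho_i\to\rho$. Then $\mu'=\nu+\rho$, $\nu\in s_{\varepsilon/4}^\xi(\mathcal P(K^*))$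 and
$$\|\nu_i-\nu\|\ge\|\mu_i-\mu'\|-\|\rho_i-\rho\|>\tfrac\varepsilon2-2c>\tfrac\varepsilon4,$$
so $\nu\in s_{\varepsilon/4}^{\xi+1}(\mathcal P(K^*))$ by the converse part of Rule 2.2.

With $\xi=\omega^\delta$ we get $s_\varepsilon^{\omega^\delta}(S\cap\overline U)=\emptyset$, and by locality $\mu\notin s_\varepsilon^{\omega^\delta}(S)$. This proves (2) for $r+1$. By induction, $(H_\delta)$ and $(H'_\delta)$ hold for all $\delta$.

**Step 6: from positive measures to the dual ball.** Let $\widetilde K=K\times\{1,2,3,4\}$, with $\operatorname{ht}$ on each copy as height function, let $M=4\mathcal P(\widetilde K)$, and let $\Theta(\mu_1,\dots,\mu_4)=\mu_1-\mu_2+i(\mu_3-\mu_4)$, without the last two terms for real scalars. Then $\Theta\colon M\to C(K)^*$ is weak$^*$-continuous and $1$-Lipschitz, and $B_{C(K)^*}\subseteq\Theta(M)$ by the Jordan decomposition of real and imaginary parts. We show by induction that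
$$s_\varepsilon^\xi(B_{C(K)^*})\subseteq\Theta\big(s_{\varepsilon/2}^\xi(M)\big).$$
At limits take a cluster point of preimages. For $\xi+1$ and $x\in s_\varepsilon^{\xi+1}(B_{C(K)^*})$, take a net $x_i\to x$ in $s_\varepsilon^\xi(B_{C(K)^*})$ with $\|x_i-x\|>\varepsilon/2$ and lift it to $m_i\in s_{\varepsilon/2}^\xi(M)$. A subnet converges to some $m\in s_{\varepsilon/2}^\xi(M)$ with $\Theta(m)=x$, and $\|m_i-m\|\ge\|x_i-x\|>\varepsilon/2$, so $m\in s_{\varepsilon/2}^{\xi+1}(M)$.

By scaling, $s_{\varepsilon/2}^\xi(M)=4s_{\varepsilon/8}^\xi(\mathcal P(\widetilde K))$. So $(H'_\delta)$ for $\widetilde K$ yields $Sz(C(K),\varepsilon)<\omega^{\delta+1}$ for every $\varepsilon$, hence $Sz(C(K))\le\omega^{\delta+1}$. For the final assertion, $\max\operatorname{ht}<\omega^\alpha$ gives $\operatorname{ht}<\omega^\delta N$ with $\delta<\alpha$ and $N<\omega$, and $\omega^{\delta+1}\le\omega^\alpha$. (If $K=\emptyset$, take $\delta=0$, $N=1$.) $\square$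

## 4. Functionals tied together inside a small range, and what one tree can do

**The assembly.** Let $\alpha\ge1$. Let $E=\bigsqcup_{j\ge1}E_j$ be an infinite set. For each $j$ let $K_j$ be a totally disconnected compact space with $C(K_j)\in\mathrm{Szl}_\alpha$, and for each $x\in E_j$ let $V_x\subseteq K_j$ be clopen and nonempty. Put
$$W=C(\alpha E)\oplus_\infty\Big(\bigoplus_jC(K_j)\Big)_{c_0},\qquad\widehat T\colon\ell_1(E)\to W,\quad\widehat Te_x=\big(1_{\{x\}},\tfrac1j1_{V_x}\big)\ (x\in E_j),$$
where the second entry stands in the component $C(K_j)$. Let $Y=\overline{\widehat T(\ell_1(E))}$, and let $T\colon\ell_1(E)\to Y$ be $\widehat T$ with codomain $Y$. For $y\in Y$ with components $y_0,y_1,y_2,\dots$ let $e_x^*(y)=y_0(x)$ for $x\in E$ and $\varphi_p(y)=y_j(p)$ for $p\in K_j$.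

**Lemma 4.1.** In this situation:

1. $\|T\|=1$, $\widehat T\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ and $T\in\mathscr{S}\!z_\alpha$.
2. $\|e_x^*\|\le1$, $\|\varphi_p\|\le1$, $p\mapsto\varphi_p$ is weak$^*$-continuous on $K_j$, $e_x^*(Te_{x'})=\delta_{x,x'}$, and if $p\in K_j$ lies in only finitely many $V_x$, then
$$\varphi_p=\frac1j\sum_{x\in E_j,\ p\in V_x}e_x^*\quad\text{on }Y.\tag{3}$$
3. If $S=BA$ with $A\colon\ell_1(E)\to Z$, $B\colon Z\to Y$ and $\|T-S\|=\kappa<1$, then $A,B\ne0$ and $\|B^*e_x^*\|\ge(1-\kappa)/\|A\|$ for all $x\in E$.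

*Proof.* (1) Since $\|\widehat Te_x\|=1$ for all $x$, $\|T\|=\|\widehat T\|=1$. The height function $0$ on $E$, $1$ at $\infty$ and Lemma 3.1 (with $\delta=0$, $N=2$) give $C(\alpha E)\in\mathrm{Szl}_1\subseteq\mathrm{Szl}_\alpha$. Keeping only the component $C(\alpha E)$ and the components $C(K_j)$ with $j\le n$ gives an operator that factors through $C(\alpha E)\oplus_\infty\bigoplus_{j\le n}C(K_j)\in\mathrm{Szl}_\alpha$, at distance at most $\frac1{n+1}$ from $\widehat T$. So $\widehat T\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}\subseteq\mathscr{S}\!z_\alpha$, and by (1) of Section 1, $Sz(T)=Sz(\widehat T)\le\omega^\alpha$.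

(2) The norm bounds, the continuity and $e_x^*(Te_{x'})=\delta_{x,x'}$ are immediate. For $p\in K_j$, $\varphi_p(Te_{x'})$ is $\frac1j$ if $x'\in E_j$ and $p\in V_{x'}$, and $0$ otherwise. So both sides of (3) agree on every $Te_{x'}$, and these span a dense subspace of $Y$.

(3) We have $|e_x^*(BAe_x)|\ge|e_x^*(Te_x)|-\kappa=1-\kappa>0$, and $|e_x^*(BAe_x)|\le\|B^*e_x^*\|\,\|A\|$. $\square$

Note what (3) says. On $W$ the functionals "value at $x$ in $C(\alpha E)$" and "value at $p$ in $C(K_j)$" are unrelated, and the truncations simply kill the second kind. On $Y$ they are tied: whoever kills $\varphi_p$ kills a sum of functionals $e^*_x$, and part 3 forbids an approximant to make any $B^*e_x^*$ small. The remaining work is to choose $K_j$ and $V_x$ so that a space $Z$ of small index is *forced* to make some such functional small.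

**One tree for each $m$.** The natural first choice of $K_m$ is a tree, with one set $V_t$ for every node. Neighboring nodes then give functionals at distance at least a constant times $\frac1m$, which pushes the root deep into the derived sets of $B_{Z^*}$. Read the following first for $\alpha=1$, with $\nu_m=m$, where $K_m$ is an infinitely branching tree of height $m^m$.

**Proposition 4.2.** If $\alpha=\omega^\gamma$ is countable, there are a separable $Y$ and $T\in\mathscr{S}\!z_\alpha$, $T\colon\ell_1\to Y$, with $\operatorname{dist}(T,\mathrm{Op}(\mathrm{Szl}_\alpha))=\|T\|=1$.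

*Proof.* **Step 1: the trees.** Take a nondecreasing sequence $1\le\nu_m<\omega^\alpha$ with supremum $\omega^\alpha$ and put $\beta_m=\nu_m^m$. Ordinals below $\omega^{\omega^\gamma}$ are closed under products (for $\gamma=0$ they are the finite ones; for $\gamma\ge1$, if $\xi<\omega^\beta$ and $\eta<\omega^{\beta'}$ with $\beta,\beta'<\omega^\gamma$, then $\xi\eta\le\omega^{\beta+\beta'}<\omega^{\omega^\gamma}$). So $\beta_m<\omega^\alpha$. Let $K_m$ be the countable tree of all finite sequences
$$t=((\xi_1,n_1),\dots,(\xi_k,n_k)),\quad k\ge0,\quad\beta_m>\xi_1>\dots>\xi_k,\quad n_i\in\mathbb N,$$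
ordered by extension. Put $\operatorname{ht}(t)=\xi_k$ and $\operatorname{ht}(\emptyset)=\beta_m$. Let $N_m=K_m\setminus\{\emptyset\}$, and for $t\in N_m$ let $t^-$ be its predecessor. Identify $t\in K_m$ with $\{s\in N_m:s\le t\}\in\{0,1\}^{N_m}$. A pointwise limit of such sets is an initial chain; it is finite because ordinals cannot decrease forever, so it belongs to some node. Thus $K_m$ is compact. For $t\in N_m$ the set $V_t=\{s:s\ge t\}$ is clopen, and $V_t$ (or $K_m$, for $t=\emptyset$) is a neighborhood of $t$ on which $\operatorname{ht}$ is smaller than $\operatorname{ht}(t)$ except at $t$. So $\operatorname{ht}$ is a height function with values $<\omega^\alpha$, and $C(K_m)\in\mathrm{Szl}_\alpha$ by Lemma 3.1.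

Apply the assembly to $E_m=N_m$ and the sets $V_t$. By Lemma 4.1, $T\in\mathscr{S}\!z_\alpha$ and $\|T\|=1$; $Y$ is separable because $\bigsqcup_m N_m$ is countable. A node $t$ lies in $V_s$ exactly for the finitely many $s\in N_m$ with $s\le t$, so (3) gives $\varphi_t=\frac1m\sum_{\emptyset\ne s\le t}e_s^*$ and
$$\varphi_t-\varphi_{t^-}=\tfrac1me_t^*\quad(t\in N_m).$$
If $u_1,u_2,\dots$ are distinct children of $t$, then $u_i\to t$ in $K_m$, so $\varphi_{u_i}\to\varphi_t$ weak$^*$.

**Step 2: a lower bound for the index of $Z$.** Let $S=BA$ factor through $Z\in\mathrm{Szl}_\alpha$ and suppose $\|T-S\|=\kappa<1$. Put $\psi_t=B^*\varphi_t/\|B\|\in B_{Z^*}$ and $\eta_m=\frac{1-\kappa}{2m\|A\|\|B\|}$. By Lemma 4.1(3), $\|\psi_u-\psi_t\|\ge2\eta_m$ for every child $u$ of $t\in K_m$. By induction on $\xi$, $\operatorname{ht}(t)\ge\xi$ implies $\psi_t\in s_{\eta_m}^\xi(B_{Z^*})$: the cases $\xi=0$ and $\xi$ limit are clear, and if $\operatorname{ht}(t)\ge\xi+1$, then $t$ has infinitely many children $u$ with $\operatorname{ht}(u)=\xi$; their $\psi_u$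 lie in $s_{\eta_m}^\xi(B_{Z^*})$, tend weak$^*$ to $\psi_t\in s_{\eta_m}^\xi(B_{Z^*})$ and have distance $>\eta_m$ from it. For $t=\emptyset$ this gives
$$Sz(Z,\eta_m)>\beta_m=\nu_m^m.$$

**Step 3: an upper bound.** Let $\nu=Sz(Z,\frac12)$; as in Section 1, $\nu<\omega^\alpha$. For weak$^*$-compact $L\subseteq Z^*$ and $\eta>0$ we have $s_{\eta/2}^\nu(L)\subseteq s_\eta(L)$. Indeed, if $x\in L\setminus s_\eta(L)$, some weak$^*$-open $U\ni x$ has $\operatorname{diam}(U\cap L)\le\eta$, so the weak$^*$-closure $\overline{U\cap L}$ lies in $x+\eta B_{Z^*}$. Then $s_{\eta/2}^\nu(\overline{U\cap L})\subseteq x+\eta s_{1/2}^\nu(B_{Z^*})=\emptyset$, and locality gives $x\notin s_{\eta/2}^\nu(L)$. Iterating with $\eta=2^{-k}$,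
$$s_{2^{-k-1}}^{\nu\xi}(B_{Z^*})\subseteq s_{2^{-k}}^\xi(B_{Z^*})\quad\text{for all }\xi,$$
because $s^{\nu(\xi+1)}_{\eta/2}(B_{Z^*})=s^\nu_{\eta/2}(s^{\nu\xi}_{\eta/2}(B_{Z^*}))\subseteq s^\nu_{\eta/2}(s^\xi_\eta(B_{Z^*}))\subseteq s_\eta^{\xi+1}(B_{Z^*})$, and limits are clear. So $Sz(Z,2^{-k-1})\le\nu\cdot Sz(Z,2^{-k})$, and $Sz(Z,2^{-k})\le\nu^k$ for $k\ge1$. For large $m$ we have $\nu\le\nu_m$ and $2^{-m}\le\eta_m$, so $Sz(Z,\eta_m)\le\nu^m\le\nu_m^m$. This contradicts Step 2. Hence $\|T-S\|\ge1$ for all $S\in\mathrm{Op}(\mathrm{Szl}_\alpha)$, and $S=0$ shows that the distance is $1$. $\square$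

So the guess is already wrong for $\alpha=1$.

**Where the single tree stops: $\alpha=2$.** Passing from the scale $\frac12$ to the scale $2^{-k}$ costs a *product* $\nu^k$ of ordinals. The contradiction needs a tree of height at least $\nu^m$, while $C(K_m)\in\mathrm{Szl}_\alpha$ comes from height $<\omega^\alpha$. For $\alpha=2$ there is no room: as soon as $\nu=Sz(Z,\frac12)\ge\omega$, already $\nu^2\ge\omega^2$. Such $Z$ do occur in $\mathrm{Szl}_2$: let $K$ be the tree built as above with $\omega$ in the place of $\beta_m$. Then $C(K)\in\mathrm{Szl}_2$ by Lemma 3.1. The point masses satisfy $\|\delta_u-\delta_t\|=2$ for $u\ne t$, so the induction of Step 2 gives $\delta_\emptyset\in s_1^\omega(B_{C(K)^*})$, and $Sz(C(K),\frac12)\ge Sz(C(K),1)>\omega$. This does not show that the tree operator is approximable for $\alpha=2$; it shows that the estimate above no longer contradicts anything.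

## 5. From products of ordinals to natural sums: shrinking one variable at a time

Every $\omega^\alpha$ is closed under *sums*. Recall the Hessenberg (natural) sum $\xi\oplus\eta$: write both ordinals in Cantor normal form and add the coefficients of equal powers of $\omega$, for example $(\omega+1)\oplus\omega=\omega\cdot2+1$. It is commutative and associative, strictly increasing in each argument, and $\omega^\alpha$ is closed under it.

This suggests the following plan. Do not derive $B_{Z^*}$ at smaller and smaller scales. Stay at one scale $\sigma<1$, and let $K_j$ be a product of $j$ compact families $\mathcal C_{j,1},\dots,\mathcal C_{j,j}$ of finite sets, with functionals $\psi(p_1,\dots,p_j)\in B_{Z^*}$ that vanish as soon as one $p_i$ is empty. Fix the variables from last to first, $p_j=\{b_j\}$, then $p_{j-1}=\{b_{j-1}\}$, and so on, gaining a factor $\sigma$ each time: after one step all remaining functionals have norm at most $\sigma$; divide by $\sigma$, and they are again in $B_{Z^*}$, a set whose index at scale $\sigma$ has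 not changed. After $j$ steps some functional has norm at most $\sigma^j$. By (3) it will be $\frac1j$ times a functional that is bounded below. As $\sigma^j$ is eventually smaller than $\mathrm{const}/j$, this is a contradiction. The heights only *add*: the height of the product is a natural sum of $j$ ordinals.

It remains to do one variable. The setting is as follows.

**Well-founded families.** Let $\mathcal C$ be a hereditary family of finite subsets of a set $\Gamma$ (subsets of members are members) that contains all singletons, and for $A\subseteq\Gamma$ let $\mathcal C[A]=\{p\in\mathcal C:p\subseteq A\}$. Call $\mathcal C$ well-founded if it contains no infinite strictly increasing sequence. Then the rank $\mathrm{rk}_{\mathcal C}(p)=\sup\{\mathrm{rk}_{\mathcal C}(q)+1:p\subsetneq q\in\mathcal C\}$ is defined for all $p\in\mathcal C$.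

For example, the family $[\Gamma]^{\le n}$ of subsets with at most $n$ elements of an infinite $\Gamma$ has $\mathrm{rk}(\emptyset)=n$; the family consisting of $\emptyset$ and all nonempty finite $p\subseteq\{1,2,\dots\}$ with $|p|\le\min p$ has $\mathrm{rk}(\{n\})=n-1$ (a member containing $n$ has at most $n$ elements, and one can keep adding larger numbers) and so $\mathrm{rk}(\emptyset)=\omega$. A well-founded $\mathcal C$ is compact in $\{0,1\}^\Gamma$: if $a$ is a pointwise limit of members, every finite subset of $a$ is contained in a member, hence is in $\mathcal C$; so $a$ is finite by well-foundedness, and $a\in\mathcal C$.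

Now let $\Psi\colon\mathcal C\to B_{Z^*}$ be weak$^*$-continuous with $\Psi(\emptyset)=0$, and let $Sz(Z,\sigma)\le\nu$. We want some $b$ with $\|\Psi(\{b\})\|\le\sigma$. Let $o(p)$ be the last level $\xi$ such that $\Psi(p)\in s_\sigma^\xi(B_{Z^*})$. Two points close together on the *same* level are at distance at most $\sigma$. So we look for sets $p$ tending to $\emptyset$ such that adding the fixed point $b$ to $p$ does not change the level. The next definition records exactly what such a level function satisfies.

**Tests and good sets.** A $\nu$-test on $A\subseteq\Gamma$ is a pair $(o,\Phi)$ of maps $o\colon\mathcal C[A]\to\mathrm{Ord}$ and $\Phi\colon\mathcal C[A]\to\{\text{finite subsets of }A\}$ with $o(\emptyset)<\nu$, $\Phi(p)\cap p=\emptyset$, and $o(q)\le o(p)$ whenever $p\subseteq q\in\mathcal C[A]$ and $q\cap\Phi(p)=\emptyset$. The set $A$ is $\nu$-good if for every $\nu$-test on $A$ there is $b\in A$ such that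
$$\begin{gathered}\text{for every finite }F\subseteq A\text{ there is }p\in\mathcal C[A]\text{ with}\\ p\cap F=\emptyset,\quad b\notin p\cup\Phi(p),\quad p\cup\{b\}\in\mathcal C,\quad o(p\cup\{b\})=o(p).\end{gathered}\tag{4}$$

**Lemma 5.1.** Let $\mathcal C$ be a hereditary well-founded family of finite subsets of $\Gamma$ containing all singletons, let $\sigma>0$ and $Sz(Z,\sigma)\le\nu$, and let $\Psi\colon\mathcal C\to B_{Z^*}$ be weak$^*$-continuous with $\Psi(\emptyset)=0$. If $A\subseteq\Gamma$ is $\nu$-good, then there is $b\in A$ with $\|\Psi(\{b\})\|\le\sigma$.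

*Proof.* **Step 1: the level function is a $\nu$-test.** Put $\chi_p=\Psi(p)$ for $p\in\mathcal C[A]$ and $L_\xi=s_\sigma^\xi(B_{Z^*})$. We have $\chi_p\in L_0$ and $L_\nu=\emptyset$; the $L_\xi$ decrease and are intersections at limits, so the first $\xi$ with $\chi_p\notin L_\xi$ is a successor. Hence $o(p)=\max\{\xi:\chi_p\in L_\xi\}$ exists and is $<\nu$. As $\chi_p\in L_{o(p)}\setminus L_{o(p)+1}$ and $L_{o(p)+1}=s_\sigma(L_{o(p)})$ is closed, there is a weak$^*$-open $U_p\ni\chi_p$ with
$$\operatorname{diam}(U_p\cap L_{o(p)})\le\sigma,\qquad U_p\cap L_{o(p)+1}=\emptyset.$$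
By continuity of $\Psi$ on $\mathcal C\subseteq\{0,1\}^\Gamma$ there are finite sets $G\subseteq p$ and $H\subseteq\Gamma\setminus p$ such that $\chi_q\in U_p$ for all $q\in\mathcal C[A]$ with $G\subseteq q$ and $q\cap H=\emptyset$. Put $\Phi(p)=H\cap A$, a finite subset of $A\setminus p$. Let $p\subseteq q\in\mathcal C[A]$ with $q\cap\Phi(p)=\emptyset$. Then $q\cap H=\emptyset$ because $q\subseteq A$, so $\chi_q\in U_p$. Hence $\chi_q\notin L_{o(p)+1}$, that is, $o(q)\le o(p)$. If moreover $o(q)=o(p)$, then $\chi_p,\chi_q\in U_p\cap L_{o(p)}$, so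
$$\|\chi_q-\chi_p\|\le\sigma.\tag{5}$$
In particular $(o,\Phi)$ is a $\nu$-test on $A$.

**Step 2: let $p$ tend to $\emptyset$.** Take $b\in A$ as in (4), and for each finite $F\subseteq A$ a set $p_F$ as in (4). Since $(p_F\cup\{b\})\cap\Phi(p_F)=\emptyset$ and the levels agree, (5) gives $\|\chi_{p_F\cup\{b\}}-\chi_{p_F}\|\le\sigma$. Along the net of finite $F\subseteq A$ directed by inclusion, $p_F\to\emptyset$ and $p_F\cup\{b\}\to\{b\}$ in $\mathcal C$: each point of $A$ is eventually in $F$, and $p_F\subseteq A$. By weak$^*$-continuity and weak$^*$-lower semicontinuity of the norm, $\|\chi_{\{b\}}\|=\|\chi_{\{b\}}-\chi_\emptyset\|\le\sigma$. $\square$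

**Good sets by hand for $\nu=1$ and $\nu=2$.** For $\nu=1$ take $\mathcal C=[\Gamma]^{\le1}$: every infinite $A\subseteq\Gamma$ is $1$-good. Indeed $o(\emptyset)=0$, and any $b\in A\setminus\Phi(\emptyset)$ has $o(\{b\})\le o(\emptyset)=0$, so $p=\emptyset$ serves for all $F$.

For $\nu=2$ take $\mathcal C=[\Gamma]^{\le2}$ with $\Gamma$ uncountable: every uncountable $A\subseteq\Gamma$ is $2$-good. If some $z\in A\setminus\Phi(\emptyset)$ has $o(\{z\})=o(\emptyset)$, take $b=z$ and $p=\emptyset$. Otherwise $o(\{z\})<o(\emptyset)\le1$ for all these $z$, so $o(\{z\})=0$. Choose a countably infinite $D\subseteq A\setminus\Phi(\emptyset)$ and $b\in A\setminus(D\cup\bigcup_{z\in D}\Phi(\{z\}))$. Given $F$, pick $z\in D\setminus F$ and $p=\{z\}$: then $o(\{z,b\})\le o(\{z\})=0$, so the levels agree. The point $z$ serves to spend one level, and $b$ must be the same for infinitely many $z$.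

Here uncountability is needed. On $\Gamma=\omega$ with $\mathcal C=[\omega]^{\le2}$ let $o(\emptyset)=1$ and $o(p)=0$ for $p\ne\emptyset$, let $\Phi(\{z\})=\{b:b<z\}$ and $\Phi(p)=\emptyset$ for all other $p$. This is a $2$-test. For a given $b$ take $F=\{0,\dots,b\}$: $p=\emptyset$ is excluded since $o(\{b\})\ne o(\emptyset)$, $p=\{z\}$ with $z\notin F$ is excluded since $b\in\Phi(\{z\})$, and a two-element $p$ not containing $b$ has $p\cup\{b\}\notin\mathcal C$. So $\omega$ is not $2$-good for this family.

**Two further demands.** For infinite $\nu$ we need families that cope with every possible value $\xi=o(\emptyset)<\nu$, without raising the rank much above $\nu$. And in the plan the point $b_i$ must work for *all* values of the variables $p_1,\dots,p_{i-1}$ at once. If it does not, each $b$ has a bad parameter $p'_b$, and this partitions $\Gamma$ into as many pieces as there are parameters. So we want a good piece in every partition of $\Gamma$ into at most $\tau$ pieces, with $\tau$ prescribed in advance.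

## 6. Families of small rank with a good piece in every partition into $\tau$ pieces

Define $R(\nu)=\sup_{\xi<\nu}R(\xi)+2$, with $\sup\emptyset=0$. Then $R$ is strictly increasing, and $R(n)=2n+2$ for finite $n$. By induction,
$$R(\lambda+n)\le\lambda+2n+2\qquad(\lambda\text{ zero or limit},\ n<\omega):$$
if $\lambda$ is a limit, the values $R(\xi)$ with $\xi<\lambda$ are $<\lambda$ by the induction hypothesis, so $R(\lambda)\le\lambda+2$; each successor step adds $2$. Hence $\nu<\omega^\alpha$ with $\alpha\ge1$ implies $R(\nu)<\omega^\alpha$.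

**Lemma 6.1.** Let $\tau$ be an infinite cardinal. For every ordinal $\nu$ there are a set $\Gamma_\nu\ne\emptyset$, a hereditary well-founded family $\mathcal C_\nu$ of finite subsets of $\Gamma_\nu$ containing all singletons with $\mathrm{rk}_{\mathcal C_\nu}(\emptyset)\le R(\nu)$, and an ideal $\mathcal I_\nu$ on $\Gamma_\nu$ closed under unions of at most $\tau$ members, with $\Gamma_\nu\notin\mathcal I_\nu$, such that every $A\subseteq\Gamma_\nu$ with $A\notin\mathcal I_\nu$ is $\nu$-good. In particular, if $\Gamma_\nu$ is covered by at most $\tau$ sets, one of them is $\nu$-good.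

The design is this. The test announces $\xi=o(\emptyset)<\nu$. So $\Gamma_\nu$ has one coordinate for each $\xi<\nu$, carrying the structure $(\Gamma_\xi,\mathcal C_\xi)$ already built. After the announcement we take a point $z$ that drops the level below $\xi$, and then play the $\xi$-game in the coordinate $\xi$. One more coordinate, from a very large set $D_\nu$, supplies so many points $z$ that infinitely many of them receive the same answer $b$. The members of $\mathcal C_\nu$ are thus "a member of some $\mathcal C_\xi$ plus one point".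

*Proof.* We use recursion on $\nu$, with $\tau$ fixed.

**Step 1: the set.** Let $\mathfrak m_\nu=\max(\tau,|\prod_{\xi<\nu}\Gamma_\xi|)$, let $D_\nu$ be a set of cardinality $\mathfrak m_\nu^+$, and $\Gamma_\nu=D_\nu\times\prod_{\xi<\nu}\Gamma_\xi$. Write $x=(x_*,(x_\xi)_{\xi<\nu})$ for its elements and $x|_\xi=(x_\zeta)_{\zeta<\xi}$. All factors are nonempty, so $\Gamma_\nu\ne\emptyset$ and $|\Gamma_\xi|\le\mathfrak m_\nu$ for $\xi<\nu$.

**Step 2: the family.** For $\xi<\nu$ let $\mathcal Q_\xi$ be the set of finite $q\subseteq\Gamma_\nu$ such that $x|_\xi=y|_\xi$ and $x_\xi\ne y_\xi$ for distinct $x,y\in q$, and $\pi_\xi q:=\{x_\xi:x\in q\}\in\mathcal C_\xi$. Let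
$$\mathcal Q=\{q:|q|\le1\}\cup\bigcup_{\xi<\nu}\mathcal Q_\xi,\qquad\mathcal C_\nu=\{q\cup r:q\in\mathcal Q,\ |r|\le1\}.$$
Both are hereditary, because the $\mathcal C_\xi$ are, and contain all singletons. If $q\in\mathcal Q$ and $|q|\ge2$, the $\xi$ with $q\in\mathcal Q_\xi$ is the first ordinal coordinate at which two given elements of $q$ differ; so it is unique and is determined by any two elements of $q$.

For example, $\mathcal Q=[\Gamma_0]^{\le1}$ and $\mathcal C_0=[\Gamma_0]^{\le2}$ for $\nu=0$, with $|\Gamma_0|=\tau^+$. For $\nu=1$, $\mathcal C_1$ consists of all sets with at most two elements and of those three-element sets in which some two elements have different coordinates $x_0$.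

**Step 3: the rank of $\mathcal C_\nu$ is at most $R(\nu)$.** We exhibit a strictly decreasing ordinal function on $\mathcal C_\nu$ with value $R(\nu)$ at $\emptyset$. Put $\gamma=\sup_{\xi<\nu}R(\xi)$. For $q\in\mathcal Q$ let $g(q)=\mathrm{rk}_{\mathcal C_\xi}(\pi_\xi q)$ if $|q|\ge2$ and $q\in\mathcal Q_\xi$; let $g(q)=\gamma$ if $|q|=1$; and let $g(\emptyset)=\gamma+1$. In the first case $\pi_\xi q\ne\emptyset$, so $g(q)<\mathrm{rk}_{\mathcal C_\xi}(\emptyset)\le R(\xi)\le\gamma$. If $q\subsetneq q'$ in $\mathcal Q$, then $g(q')<g(q)$: this is clear if $|q|\le1$; if $|q|\ge2$, both lie in the same $\mathcal Q_\xi$, $\pi_\xi$ is injective on $q'$, so $\pi_\xi q\subsetneq\pi_\xi q'$ and the rank drops.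

For $p\in\mathcal C_\nu$ let $h(p)$ be the maximum of $g(p)+1$ (if $p\in\mathcal Q$) and of all $g(p\setminus\{z\})$ with $z\in p$ and $p\setminus\{z\}\in\mathcal Q$. At least one of these finitely many values exists by definition of $\mathcal C_\nu$. Let $p\subsetneq p'$ in $\mathcal C_\nu$; we check $h(p')<h(p)$.

- If $h(p')=g(p')+1$ with $p'\in\mathcal Q$, then $p\in\mathcal Q$ and $h(p)\ge g(p)+1>g(p')+1$.
- If $h(p')=g(p'\setminus\{z\})$ and $z\in p$, then $p\setminus\{z\}\subsetneq p'\setminus\{z\}\in\mathcal Q$, so $h(p)\ge g(p\setminus\{z\})>h(p')$.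
- If $h(p')=g(p'\setminus\{z\})$ and $z\notin p$, then $p\subseteq p'\setminus\{z\}$, so $p\in\mathcal Q$ and $h(p)\ge g(p)+1>h(p')$.

So $h$ is strictly decreasing. Hence $\mathcal C_\nu$ is well-founded, $\mathrm{rk}_{\mathcal C_\nu}\le h$, and $\mathrm{rk}_{\mathcal C_\nu}(\emptyset)\le h(\emptyset)=\gamma+2=R(\nu)$.

**Step 4: the ideal.** We collect the sets that are too small for our game. For $S\subseteq\Gamma_\nu$, $\xi<\nu$ and $s\in\prod_{\zeta<\xi}\Gamma_\zeta$ let $S_{\xi,s}=\{x_\xi:x\in S,\ x|_\xi=s\}$. Call $S$ *$\xi$-small* if $S_{\xi,s}\in\mathcal I_\xi$ for all $s$, and *$*$-small* if $|S|\le\mathfrak m_\nu$. Subsets of small sets are small of the same type. Let $\mathcal I_\nu$ consist of all unions of at most $\tau$ sets each of which is $*$-small or $\xi$-small for some $\xi<\nu$. This is an ideal closed under unions of at most $\tau$ members.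

We show $\Gamma_\nu\notin\mathcal I_\nu$. Suppose $\Gamma_\nu=\bigcup_{t\in I}S_t$ with $|I|\le\tau$ and each $S_t$ small of some assigned type. Choose $y\in\prod_{\xi<\nu}\Gamma_\xi$ recursively with
$$y_\xi\notin\bigcup\{(S_t)_{\xi,y|_\xi}:S_t\text{ of type }\xi\};$$
this is possible because the union belongs to $\mathcal I_\xi$, so it is not $\Gamma_\xi$. Then $D_\nu\times\{y\}$ misses all $S_t$ of ordinal type, so it is covered by at most $\tau$ sets of size at most $\mathfrak m_\nu$. As $\tau\le\mathfrak m_\nu$, this contradicts $|D_\nu|=\mathfrak m_\nu^+$.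

**Step 5: every $A\notin\mathcal I_\nu$ is $\nu$-good; the easy case.** Let $(o,\Phi)$ be a $\nu$-test on $A$ and put $\xi=o(\emptyset)<\nu$. (For $\nu=0$ there are no tests.) As $A$ is not $\xi$-small, there is $s$ with $U=A_{\xi,s}\notin\mathcal I_\xi$, so $U\subseteq\Gamma_\xi$ is $\xi$-good. For $u\in U$ pick $x^u\in A$ with $x^u|_\xi=s$ and $x^u_\xi=u$. Let $X=\{x^u:u\in U\}$, so $|X|\le|\Gamma_\xi|\le\mathfrak m_\nu$. As $A$ is not $*$-small, $|A|>\mathfrak m_\nu$, so $A'=A\setminus(X\cup\Phi(\emptyset))$ has $|A'|>\mathfrak m_\nu$. For $z\in A'$ we have $\{z\}\cap\Phi(\emptyset)=\emptyset$, so $o(\{z\})\le o(\emptyset)=\xi$. If $o(\{z\})=\xi$ for some $z\in A'$, then $b=z$ satisfies (4) with $p=\emptyset$ for every $F$.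

**Step 6: the other case; passing the game to coordinate $\xi$.** Now $o(\{z\})<\xi$ for all $z\in A'$. For $q\in\mathcal C_\xi[U]$ put $x^q=\{x^u:u\in q\}$. Its elements agree below $\xi$, have distinct coordinates at $\xi$, and $\pi_\xi x^q=q\in\mathcal C_\xi$. So $x^q\in\mathcal Q_\xi$ and $\{z\}\cup x^q\in\mathcal C_\nu[A]$. Let
$$o_z(q)=o(\{z\}\cup x^q),\qquad\Phi_z(q)=\{u\in U:x^u\in\Phi(\{z\}\cup x^q)\}.$$
This is a $\xi$-test on $U$. First, $o_z(\emptyset)=o(\{z\})<\xi$. Next, $\Phi_z(q)$ is finite, because $u\mapsto x^u$ is injective, and disjoint from $q$. Finally let $q\subseteq q'\in\mathcal C_\xi[U]$ with $q'\cap\Phi_z(q)=\emptyset$. Then $x^{q'}$ is disjoint from $\Phi(\{z\}\cup x^q)$ by the definition of $\Phi_z$, and $z$ is not in $\Phi(\{z\}\cup x^q)$ because $z$ belongs to $\{z\}\cup x^q$. So $o_z(q')\le o_z(q)$.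

Hence there is $u_z\in U$ satisfying (4) for $(o_z,\Phi_z)$. Since $|A'|>\mathfrak m_\nu\ge\max(|U|,\omega)$, some $u\in U$ equals $u_z$ for infinitely many $z\in A'$. Put $b=x^u$.

**Step 7: $b$ satisfies (4).** Let $F\subseteq A$ be finite. Pick $z\in A'\setminus F$ with $u_z=u$. Then pick $q\in\mathcal C_\xi[U]$ disjoint from the finite set $\{v\in U:x^v\in F\}$, with $u\notin q\cup\Phi_z(q)$, $q\cup\{u\}\in\mathcal C_\xi$ and $o_z(q\cup\{u\})=o_z(q)$. Let $p=\{z\}\cup x^q$. Then $p\cap F=\emptyset$. Also $b\notin p$, since $z\notin X$ and $u\notin q$; and $b\notin\Phi(p)$, since $u\notin\Phi_z(q)$. Moreover $p\cup\{b\}=\{z\}\cup x^{q\cup\{u\}}\in\mathcal C_\nu$, and $o(p\cup\{b\})=o_z(q\cup\{u\})=o_z(q)=o(p)$. This is (4).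

**Step 8: the last assertion.** If $\Gamma_\nu$ is covered by at most $\tau$ sets, they cannot all be in $\mathcal I_\nu$, since then $\Gamma_\nu\in\mathcal I_\nu$. One that is not in $\mathcal I_\nu$ is $\nu$-good. $\square$

## 7. The operator built from products of families

Let $0<\operatorname{cf}(\alpha)\le\omega$. Then $\alpha\ge1$ and $\operatorname{cf}(\omega^\alpha)=\omega$: if $\alpha=\beta+1$, the ordinals $\omega^\beta n$ are cofinal in $\omega^\alpha$, and if $\alpha$ is the limit of a sequence $\alpha_n$, the $\omega^{\alpha_n}$ are. Fix a nondecreasing sequence $(\nu_j)_{j\ge1}$ of ordinals $<\omega^\alpha$ with supremum $\omega^\alpha$.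

**Step 1: the compact spaces.** For each $j$ choose successively, for $i=1,\dots,j$, pairs $(\Gamma_{j,i},\mathcal C_{j,i})$ from Lemma 6.1 with $\nu=\nu_j$ and an infinite cardinal $\tau=\tau_{j,i}\ge|\prod_{l<i}\mathcal C_{j,l}|$. The order matters: the $i$-th family has to survive partitions indexed by the parameters $(p_1,\dots,p_{i-1})$. Put
$$K_j=\prod_{i\le j}\mathcal C_{j,i},\qquad E_j=\prod_{i\le j}\Gamma_{j,i},\qquad E=\bigsqcup_jE_j.$$
$K_j$ is compact and totally disconnected. The function
$$(p_1,\dots,p_j)\mapsto\bigoplus_{i\le j}\mathrm{rk}_{\mathcal C_{j,i}}(p_i)$$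
is a height function on it: on the open neighborhood $\{q:q_i\supseteq p_i\text{ for all }i\}$ of $p$, each $q\ne p$ has no larger rank in every coordinate and strictly smaller rank in at least one, and $\oplus$ is strictly increasing in each argument. Its values are at most $\bigoplus_{i\le j}R(\nu_j)<\omega^\alpha$, since $R(\nu_j)<\omega^\alpha$ and $\omega^\alpha$ is closed under $\oplus$. By Lemma 3.1, $C(K_j)\in\mathrm{Szl}_\alpha$. This is where sums have replaced products.

**Step 2: the clopen sets.** For $x=(b_1,\dots,b_j)\in E_j$ let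
$$V_x=\{p\in K_j:b_i\in p_i\text{ for all }i\},$$
which is clopen and contains $(\{b_1\},\dots,\{b_j\})$. Let $T\colon\ell_1(E)\to Y$ and $\widehat T\colon\ell_1(E)\to W$ be the operators of the assembly in Section 4. By Lemma 4.1, $\|T\|=1$, $T\in\mathscr{S}\!z_\alpha$ and $\widehat T\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$.

**Step 3: the functionals.** For $p\in K_j$ we have $p\in V_x$ exactly when $x\in p_1\times\dots\times p_j$, a finite set. So (3) becomes
$$\varphi_p=\frac1j\sum_{x\in p_1\times\dots\times p_j}e_x^*\quad\text{on }Y\qquad(p\in K_j).\tag{6}$$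
In particular $\varphi_p=0$ if some $p_i=\emptyset$, and $\varphi_{(\{b_1\},\dots,\{b_j\})}=\frac1je_x^*$ for $x=(b_1,\dots,b_j)$.

## 8. Proof of Theorem 1.1: $\sigma^j$ against $1/j$

**Step 1: what an approximant would give.** Suppose $S=BA$ with $A\colon\ell_1(E)\to Z$, $B\colon Z\to Y$, $\|T-S\|=\kappa<1$, and $Sz(Z,\sigma)<\omega^\alpha$ for some $\sigma\in(0,1)$. By Lemma 4.1(3), $A,B\ne0$ and $\|B^*e_x^*\|\ge(1-\kappa)/\|A\|$ for all $x\in E$. For $p\in K_j$ put $\psi(p)=B^*\varphi_p/\|B\|\in B_{Z^*}$; this is weak$^*$-continuous in $p\in K_j$ and vanishes if some $p_i=\emptyset$. By (6),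
$$\|\psi(\{b_1\},\dots,\{b_j\})\|\ge\frac{1-\kappa}{\|A\|\,\|B\|}\cdot\frac1j\qquad\text{for all }j\text{ and all }(b_1,\dots,b_j)\in E_j.\tag{7}$$
Since $\nu_j$ is nondecreasing with supremum $\omega^\alpha$, we have $Sz(Z,\sigma)\le\nu_j$ for all large $j$. Fix any such $j$. We shall find $b_i\in\Gamma_{j,i}$ with
$$\|\psi(\{b_1\},\dots,\{b_j\})\|\le\sigma^j.\tag{8}$$
For large $j$ this contradicts (7), because $j\sigma^j\to0$.

**Step 2: fixing the variables from last to first.** We choose $b_j,b_{j-1},\dots,b_1$ successively such that for $i=j,j-1,\dots,0$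
$$\|\psi(p_1,\dots,p_i,\{b_{i+1}\},\dots,\{b_j\})\|\le\sigma^{j-i}\quad\text{for all }(p_1,\dots,p_i)\in\prod_{l\le i}\mathcal C_{j,l}.\tag{$9_i$}$$
$(9_j)$ holds because $\psi$ takes values in $B_{Z^*}$, and $(9_0)$ is (8). Assume $(9_i)$ with $i\ge1$. Write $\Gamma=\Gamma_{j,i}$, $\mathcal C=\mathcal C_{j,i}$, $\mathcal K'=\prod_{l<i}\mathcal C_{j,l}$, and
$$\Psi(p',p)=\sigma^{-(j-i)}\psi(p',p,\{b_{i+1}\},\dots,\{b_j\})\qquad(p'\in\mathcal K',\ p\in\mathcal C).$$
By $(9_i)$, $\Psi(p',p)\in B_{Z^*}$: the gain so far has been used to return to the unit ball. For fixed $p'$ the map $\Psi(p',\cdot)$ is weak$^*$-continuous on $\mathcal C$, and $\Psi(p',\emptyset)=0$. We need $b\in\Gamma$ with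
$$\|\Psi(p',\{b\})\|\le\sigma\quad\text{for all }p'\in\mathcal K',\tag{10}$$
since then $b_i=b$ gives $\|\psi(p_1,\dots,p_{i-1},\{b_i\},\dots,\{b_j\})\|\le\sigma^{j-i+1}$ for all $(p_1,\dots,p_{i-1})$, which is $(9_{i-1})$.

**Step 3: one point for all parameters.** Suppose no $b$ satisfies (10). For each $b\in\Gamma$ pick $p'_b\in\mathcal K'$ with $\|\Psi(p'_b,\{b\})\|>\sigma$. The sets $\{b\in\Gamma:p'_b=t\}$, $t\in\mathcal K'$, cover $\Gamma$, and there are at most $|\mathcal K'|\le\tau_{j,i}$ of them. By Lemma 6.1 there is $t\in\mathcal K'$ such that $A_0=\{b\in\Gamma:p'_b=t\}$ is $\nu_j$-good. Apply Lemma 5.1 with $\nu=\nu_j\ge Sz(Z,\sigma)$, the map $\Psi(t,\cdot)$ and the set $A_0$: there is $b\in A_0$ with $\|\Psi(t,\{b\})\|\le\sigma$. But $b\in A_0$ means $p'_b=t$, so $\|\Psi(t,\{b\})\|>\sigma$, a contradiction. Hence (10) holds for some $b$, and the recursion continues down to $(9_0)$.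

This proves (8), hence $\|T-S\|\ge1$ for all $S$ as in Theorem 1.1. The remaining assertion on the distance, and Corollary 1.2, were derived in Section 1. $\blacksquare$

## 9. Cutting down the codomain: $\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ is not injective

An operator ideal is called injective if, for every isometric embedding $J$, membership of $JT$ in the ideal implies membership of $T$. By (1), $\mathscr{S}\!z_\alpha$ is injective for every $\alpha$. Let $0<\operatorname{cf}(\alpha)\le\omega$, let $T$ and $\widehat T$ be as in Section 7, and let $J\colon Y\to W$ be the inclusion. Then $JT=\widehat T\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ by Lemma 4.1, while $T\notin\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ by Theorem 1.1. So for $0<\operatorname{cf}(\alpha)\le\omega$ the ideal $\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ is not injective, and the prediction of the third test in Section 1 fails for each of these $\alpha$.
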